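# Maximal ladders of every permitted cardinality

## A grid, and two ways to build on top of it

Consider the grid $\omega\times\omega$ with the coordinatewise order. It is a lattice: joins are coordinatewise maxima and meets are coordinatewise minima. Every element has finitely many elements below it. The element $(i,j)$ has at most two lower covers (elements immediately below it), namely $(i-1,j)$ and $(i,j-1)$ when these exist.

Let us enlarge this lattice from above: we add new elements, none of which is below an old one, and we try to keep these three features.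

First try: add a chain $d_0<d_1<d_2<\cdots$ and declare $(i,j)\le d_m$ iff $i,j\le m$. Then $(i,j)\vee d_m=d_{\max(i,j,m)}$, joins of old elements do not change, and $d_m$ has at most two lower covers, $(m,m)$ and $d_{m-1}$. The enlargement succeeds.

Second try: add a full copy $\{d_{(i,j)}\}$ of the grid with $(i',j')\le d_{(i,j)}$ iff $(i',j')\le(i,j)$. This is the product $\omega\times\omega\times\{0,1\}$, again a lattice with finite lower sets, but $d_{(1,1)}$ has the three lower covers $d_{(0,1)},d_{(1,0)},(1,1)$. If only two lower covers are allowed, this enlargement fails.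

To compare the two tries, record for each new element $x$ the largest old element below it. In the first try these "traces" form the chain $\{(m,m)\}$. In the second they form the whole grid, which contains the pair $(0,1),(1,0)$, whose meet $(0,0)$ differs from both. We shall see that this difference decides the matter.

**Definition (ladders).** Throughout, $n$ is a positive integer. A partially ordered set is *lower finite* if every element has only finitely many elements below it. An *$n$-ladder* is a lower finite lattice in which every element has at most $n$ lower covers. An $n$-ladder $L$ is *maximal* if there is no $n$-ladder $L'$ in which $L$ is a proper downward closed subset, with the induced order.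

The chain $\omega$ is a $1$-ladder, the grid is a $2$-ladder, and $\omega\times\omega\times\{0,1\}$ is a $3$-ladder. By the first try the grid is not a maximal $2$-ladder.

The first try works for every countable $n$-ladder $L$ with $n\ge2$. As $L$ is countable and any two elements have an upper bound, there is a weakly increasing cofinal sequence $z_0\le z_1\le\cdots$ in $L$ (constant from some point on if $L$ is finite). Add $d_0<d_1<\cdots$ with $x\le d_i$ iff $x\le z_i$. Joins in $L$ do not change, since $u,v\le z_i$ implies $u\vee v\le z_i$. For $x\in L$ we have $x\vee d_i=d_j$ with $j\ge i$ least such that $x\le z_j$. The lower covers of $d_i$ are among $z_i,d_{i-1}$. So **no countable $n$-ladder with $n\ge2$ is maximal**. How large, then, are the maximal ones? For $n>0$ let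
$$\mathrm{lsp}_n=\big\{|L|: L\text{ is a maximal }n\text{-ladder}\big\}.$$

We use the following as quoted facts. Every $n$-ladder extends to a maximal $n$-ladder. Every $n$-ladder has cardinality at most $\aleph_{n-1}$ (Ditor), and for every $n>1$
$$\mathrm{lsp}_n\subseteq\{\aleph_1,\dots,\aleph_{n-1}\}.\tag{1}$$

For $n=2$ this leaves only $\mathrm{lsp}_2=\{\aleph_1\}$. For $n=3$ it leaves $\aleph_1$ and $\aleph_2$, and it is not clear that both occur. The problem, from Lorenzo Notaro, "On maximal ladders", arXiv:2604.06031 (2026), is this: is it consistent with $\mathsf{ZFC}$ that $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ for every $n>1$? The answer is yes. We first make "trace" precise, and then state the theorems.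

## Ideals, projections, breadth

A *downset* is a downward closed subset. An *ideal* of a join-semilattice is a nonempty downset closed under binary joins; equivalently, a nonempty directed downset. We write ${\downarrow}x=\{y:y\le x\}$. A subset $C$ of $L$ is *cofinal* if every element of $L$ is below an element of $C$. A lower finite lattice has a least element: take the least element of the finite set ${\downarrow}x$, which is the meet of its members; for any other $x'$ the least element of ${\downarrow}(x\wedge x')$ serves for both.

**(F1)** *A lower finite poset with a least element in which any two elements have a join is a lattice.* The set of common lower bounds of $x,y$ is finite and nonempty. Its join is below $x$ and below $y$, so it is the meet.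

**(F2)** *If a downset $M$ of a lattice $L'$ is a lattice in the induced order, then $M$ is an ideal of $L'$, and joins and meets of elements of $M$ agree in $M$ and $L'$.* For $u,v\in M$, the join in $L'$ lies below the join in $M$, so it is in $M$, and so the two are equal. The meet in $L'$ is below $u$, hence in $M$, and it is the greatest lower bound there too.

**(F3)** *Let $I$ be an ideal of a lower finite lattice $L$. For each $x\in L$ the set $I\cap{\downarrow}x$ has a greatest element $\pi_I(x)$. The map $\pi_I$ is monotone, $\pi_I(x\wedge y)=\pi_I(x)\wedge\pi_I(y)$, and $\pi_I\pi_{I'}=\pi_I$ whenever $I\subseteq I'$.* The set $I\cap{\downarrow}x$ is finite, contains the least element of $L$, and is join-closed, so its join is its greatest element. Monotonicity is clear. An element $u\in I$ is below $x\wedge y$ iff it is below both $\pi_I(x)$ and $\pi_I(y)$, iff it is below $\pi_I(x)\wedge\pi_I(y)$, which is in $I$. If $I\subseteq I'$ and $u\in I$, then $u\le x$ iff $u\le\pi_{I'}(x)$. For instance, in the first try above, with $I$ the grid, $\pi_I(d_m)=(m,m)$.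

**Definition (breadth).** A lattice has *breadth $\le n$* if among any $n+1$ elements one can be omitted without changing their join.

For example, the Boolean lattice $2^n$ of subsets of an $n$-set has breadth $\le n$: to cover a union of $n+1$ sets, pick for each point of it one set containing that point; at most $n$ sets are picked. Its $n$ atoms show that it does not have breadth $\le n-1$ when $n\ge2$.

**(F4)** *An $n$-ladder has breadth $\le n$.* Suppose $v=\bigvee_{s\le n}v_s$ is a join of $n+1$ elements, indexed by $s=0,\dots,n$, and each $w_s=\bigvee_{t\ne s}v_t$ is $<v$. By lower finiteness each $w_s$ is below a lower cover of $v$. There are at most $n$ covers, so $w_s$ and $w_{s'}$ with $s\neq s'$ are below the same cover, and hence so is $w_s\vee w_{s'}$. But $w_s\vee w_{s'}=v$, a contradiction.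

**Definition (meet-irredundant).** Elements $b_1,\dots,b_n$ of a lattice ($n\ge2$) are *meet-irredundant* if $\bigwedge_{i\ne j}b_i\ne\bigwedge_ib_i$ for every $j$.

In the grid, $(0,1),(1,0)$ are meet-irredundant; two elements of a chain never are. In $2^n$ the $n$ coatoms are meet-irredundant: their meet is $\varnothing$, while omitting one of them gives an atom.

## What an element outside leaves behind

**Lemma 1.** *Let $n\ge2$ and let $L$ be a lower finite lattice which is a proper downset of a lower finite lattice $L'$ of breadth $\le n$. Then $L$ has a cofinal meet-closed subset $C$ without $n$ meet-irredundant elements.*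

*Proof.* **Step 1: define the set of traces.** By (F2), $L$ is an ideal of $L'$; let $\pi=\pi_L$. Fix $a\in L'\setminus L$ and put
$$C=\{\pi(x):x\in L',\ x\ge a\}.$$
It is meet-closed, because $\pi(x)\wedge\pi(x')=\pi(x\wedge x')$ and $x\wedge x'\ge a$. It is cofinal, because $\pi(a\vee z)\ge z$ for $z\in L$. We also need that
$$\pi(a\vee b)=b\qquad(b\in C).\tag{2}$$
Indeed, if $b=\pi(x)$ with $x\ge a$, then $a\vee b\le x$, so $\pi(a\vee b)\le\pi(x)=b$; and $b\le\pi(a\vee b)$ since $b\in L$.

**Step 2: use breadth to exclude irredundant meets.** Suppose $b_1,\dots,b_n\in C$ are meet-irredundant and put $w_j=\bigwedge_{i\ne j}b_i\in L$. Then $w_j\le b_i$ for $i\ne j$, and $w_j\not\le b_j$. Among the $n+1$ elements $a,w_1,\dots,w_n$ one can be omitted from the join. If it is $a$, then $a\le w_1\vee\dots\vee w_n\in L$, so $a\in L$, a contradiction. If it is $w_j$, then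
$$w_j\le a\vee\bigvee_{i\ne j}w_i\le a\vee b_j,$$
because $w_i\le b_j$ for $i\ne j$. As $w_j\in L$, (2) gives $w_j\le\pi(a\vee b_j)=b_j$, a contradiction. This proves the lemma.

So it is enough to build $n$-ladders in which *every* cofinal meet-closed subset contains $n$ meet-irredundant elements. By Lemma 1 and (F4), such ladders are maximal. Here are the theorems. A forcing is *$\sigma$-closed* if every decreasing $\omega$-sequence of conditions has a lower bound, and *$\omega_2$-c.c.* if it has no antichain of size $\aleph_2$.

**Theorem A.** *Assume $\mathsf{CH}$. There is a $\sigma$-closed $\omega_2$-c.c. forcing $\mathbb P$ such that in $V[G]$, for all $1\le k<n$, there is an $n$-ladder $L^{n,k}$ of cardinality $\aleph_k$ in which every cofinal meet-closed subset contains $n$ meet-irredundant elements. Consequently $L^{n,k}$ is a maximal $n$-ladder; it is not even a proper downward closed subset of any lower finite lattice of breadth $\le n$. Hence in $V[G]$, $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ for all $n>1$. Moreover these properties of the $L^{n,k}$ (except the value of the cardinality)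 persist in every further extension of $V[G]$ by a $\sigma$-closed forcing.*

In particular every model of $\mathsf{ZFC}+\mathsf{CH}$ has a $\sigma$-closed, $\omega_2$-c.c. forcing extension (so cardinals are preserved) in which $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ for every $n>1$. As $\mathsf{ZFC}+\mathsf{CH}$ is consistent relative to $\mathsf{ZFC}$, the question is answered positively.

**Theorem B.** *Under $\mathsf{MA}_{\aleph_1}$, $\aleph_1\notin\mathrm{lsp}_n$ for every $n\ge3$. So for each $n\ge3$ the equality $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ is independent of $\mathsf{ZFC}$.*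

## Countable conditions and an antichain of size $\aleph_2$

Fix $1\le k<n$. The natural attempt is to force with countable $n$-ladders whose elements are labels from a fixed set of size $\aleph_k$. A condition $q$ is stronger than $p$ if $X_p$ is a downset of $X_q$ with the induced order. Such a forcing is $\sigma$-closed, since one can take unions, and the generic object is an $n$-ladder. Maximality should come from the freedom to put new elements on top of a countable piece. The remaining issue is to preserve cardinals.

For $k=1$ there is no difficulty. Under $\mathsf{CH}$ there are only $\aleph_1^{\aleph_0}=\aleph_1$ countable orders on subsets of $\omega_1$, so there is no antichain of size $\aleph_2$.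

For $k=2$, with labels from $\omega_2$, the attempt breaks. For $3\le\xi<\omega_2$ let $p_\xi$ be the four-element Boolean lattice on $\{0,1,2,\xi\}$ with bottom $0$, atoms $1,2$ and top $\xi$. In a common extension of $p_\xi$ and $p_\eta$ both would be downsets, so by (F2) the join of $1$ and $2$ would be both $\xi$ and $\eta$. Hence $\{p_\xi\}$ is an antichain of size $\aleph_2$. A similar thing happens downward: the chains $0<\xi<1$ on $\{0,1,\xi\}$, $2\le\xi<\omega_2$, are pairwise incompatible. In a common extension $\eta<1$ would have to lie in the downset $\{0,1,\xi\}$.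

In both cases the overlap of two conditions is not an ideal of them: a join or a lower element of old labels can be any of $\aleph_2$ labels. The remedy is to give each label a *level* $\rho(x)$ in a join-semilattice $E$, to have only $\aleph_1$ labels on each level, and to demand $\rho(x\vee y)=\rho(x)\vee\rho(y)$. The level of the join is then determined, and the level of anything below $x$ lies in ${\downarrow}\rho(x)$. For this we want $|{\downarrow}e|\le\aleph_1$ for $e\in E$, and $|E|=\aleph_k$ when $k\ge2$. To put elements on top of a countable condition, we want countable subsets of $E$ to be bounded. Finally, to count lower covers, we shall want each set $\{e'<e\}$ to be a union of at most $k-1$ ideals.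

For $k=2$ the well-order $E=\omega_2$ has all these properties. For $k=3$ the obvious candidates fail: in $\omega_3$ the element $\omega_2$ has $\aleph_2$ elements below it, and in $[\omega_3]^{<\omega}$ the countable set of singletons $\{i\}$, $i<\omega$, is unbounded. So such an $E$ has to be constructed.

## Skeletons with small lower sets

For a set $S$, a map $\Phi:[S]^{<\omega}\to[S]^{<\kappa}$ and $u\subseteq S$, call $u$ *closed* if $\Phi(s)\subseteq u$ for all finite $s\subseteq u$. For example, if $S=\omega_2$, $\Phi(\{\zeta\})=\{\zeta+1\}$ and $\Phi(s)=\emptyset$ otherwise, then the closed sets are those closed under successor.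

Let $\kappa$ be regular uncountable. Every set $u$ of size $<\kappa$ lies in a closed set of size $<\kappa$. Put $u_0=u$ and $u_{i+1}=u_i\cup\bigcup\{\Phi(s):s\in[u_i]^{<\omega}\}$. Each $u_i$ has size $<\kappa$ by regularity, and so does $\bigcup_iu_i$, which is closed. In the same way, for $\mu\ge\kappa$ every set of size $\le\mu$ lies in a closed set of size $\le\mu$. Unions of increasing chains of closed sets are closed.

**Lemma 2.** *Let $\kappa$ be regular uncountable, $m<\omega$, $|S|\le\kappa^{+m}$ and $\Phi:[S]^{<\omega}\to[S]^{<\kappa}$. There are a join-semilattice $K$ with least element, $|K|\le\kappa^{+m}$, and a monotone map $f$ from $K$ to closed subsets of $S$ of size $<\kappa$ such that:*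

* (a) $|{\downarrow}x|<\kappa$ *for* $x\in K$;
* (b) *each* $\{y:y<x\}$ *is a union of at most $m+1$ ideals of $K$;*
* (c) *for $x\in K$, $z\in S$, the set $\{y\ge x:z\in f(y)\}$ has a least element;*
* (d) *every subset of $K$ of size $<\kappa$ has an upper bound.*

We only need $K$, but $f$ carries the induction. At each stage the already constructed part is thrown into the set $S$ for the next application of the lemma, $f$ tells which old elements go below a new one, and (c) supplies the joins of old with new elements.

*Proof.* Induction on $m$.

**Step 1: the case $m=0$.** Let $K=\kappa$. Write $S=\{s_\varepsilon:\varepsilon<\kappa\}$, with repetitions (if $S=\emptyset$, let all $f(\varepsilon)=\emptyset$). Choose recursively closed sets $f(\varepsilon)$ of size $<\kappa$ containing $s_\varepsilon$ and $\bigcup_{\delta<\varepsilon}f(\delta)$. Then (a) is clear, and $\{y<x\}$ is empty or one ideal. For (c), the set is nonempty since $z=s_\varepsilon$ is in $f(\max(x,\varepsilon))$, and $\kappa$ is well-ordered. (d) is regularity.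

**Step 2: the plan for $m\to m+1$.** Let $\mu=\kappa^{+m}$ and $|S|\le\mu^+$. Write $S=\bigcup_{\xi<\mu^+}S_\xi$ with $S_\xi$ increasing, closed and of size $\le\mu$, and put $S_{<\xi}=\bigcup_{\eta<\xi}S_\eta$. We build join-semilattices $K_\xi$ ($\xi\le\mu^+$) with $K_0=\emptyset$ and $|K_\xi|\le\mu$ for $\xi<\mu^+$. For $\eta<\xi$, $K_\eta$ is a downset of $K_\xi$ with the same joins. For $\xi>0$ the least element is always the same one. We also build a monotone $f$ from $K_\xi$ to closed subsets of $S_{<\xi}$ of size $<\kappa$, so that (a) holds, (b) holds with $m+2$ ideals, and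

* (c′) for $x\in K_\xi$, $z\in S_{<\xi}$ there is a least $y\in K_\xi$ with $y\ge x$, $z\in f(y)$, denoted $\lambda(x,z)$; it remains least in all later $K_{\xi'}$.

At limits we take unions. Ideals of $K_\eta$ remain ideals, since $K_\eta$ is a downset with the same joins. (c′) holds at a limit $\xi$ because $x\in K_\eta$ and $z\in S_{<\eta}$ for some $\eta<\xi$, and $\lambda(x,z)$ is least in every $K_{\eta'}$ with $\eta\le\eta'<\xi$.

**Step 3: the successor stage.** Given $K_\xi$, let $S^*=S_\xi\sqcup K_\xi$, a set of size $\le\mu$. For finite $s\subseteq S^*$ let $\Phi^*(s)$ be the union of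
$$\Phi(s\cap S_\xi),\quad {\downarrow}x\cup f(x)\ (x\in s\cap K_\xi),\quad\{x\vee y:x,y\in s\cap K_\xi\},\quad\{\lambda(x,z):x\in s\cap K_\xi,\ z\in s\cap S_{<\xi}\},$$
together with $\{0_{K_\xi}\}$ if $\xi>0$. This is a subset of $S^*$ of size $<\kappa$, because $S_\xi$ is closed and $f(x)\subseteq S_{<\xi}\subseteq S_\xi$. By the induction hypothesis for $(S^*,\Phi^*)$ we get $(B,f^*)$ as in the lemma for $m$. Put $f(b)=f^*(b)\cap S_\xi$ and $g(b)=f^*(b)\cap K_\xi$ for $b\in B$. Let $K_{\xi+1}=K_\xi\sqcup B$, where for $x\in K_\xi$ and $b\in B$
$$x\le b\iff x\in g(b),\qquad\text{and never }b\le x.$$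
The set $f(b)$ is closed for $\Phi$: if $s\subseteq f(b)$ is finite, then $\Phi(s)\subseteq\Phi^*(s)\subseteq f^*(b)$ and $\Phi(s)\subseteq S_\xi$.

**Step 4: $K_{\xi+1}$ is a join-semilattice extending $K_\xi$.** By choice of $\Phi^*$, each $g(b)$ is a join-closed downset of $K_\xi$, and it contains $0_{K_\xi}$ if $\xi>0$. Also $g$ is monotone. So the relation is transitive: $x\le x'\le b$ gives $x\in{\downarrow}x'\subseteq g(b)$, and $x\le b\le b'$ gives $x\in g(b)\subseteq g(b')$. It is a partial order with $K_\xi$ a downset. The least element is $0_{K_\xi}$ if $\xi>0$ and $0_B$ if $\xi=0$. The map $f$ is monotone: if $x\le b$, then $x\in g(b)$, so $f(x)\subseteq f^*(b)\cap S_\xi=f(b)$.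

Joins in $K_\xi$ persist, since $g(b)$ is join-closed. Joins in $B$ persist, since upper bounds of elements of $B$ are in $B$. For $x\in K_\xi$, $b\in B$, the upper bounds are the $b'\ge b$ with $x\in f^*(b')$, and there is a least one by (c) for $B$.

**Step 5: (a), (b) and (c′) at $\xi+1$.** For (a): ${\downarrow}b$ is the union of $g(b)$ and the set of $b'\le b$ in $B$, both of size $<\kappa$.

For (b), elements of $K_\xi$ keep their sets of predecessors. For $b\in B$ we have $\{y<b\}=g(b)\cup\{b'\in B:b'<b\}$, and the second set is a union of at most $m+1$ ideals $I_j$ of $B$. The set $I_j\cup\bigcup_{b'\in I_j}g(b')$ is a downset of $K_{\xi+1}$ contained in $\{y<b\}$. It is directed: given two of its elements, bound each by an element of $I_j$ and take the join of these in $I_j$. So it is an ideal. Also $g(b)$ is an ideal if $\xi>0$ and empty if $\xi=0$. Together we have at most $m+2$ ideals.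

For (c′), let $z\in S_{<\xi+1}=S_\xi$. If $x\in B$, all elements above $x$ are in $B$, and (c) for $B$ applies. If $x\in K_\xi$ and $z\in S_{<\xi}$, then any $b\in B$ with $b\ge x$ and $z\in f(b)$ has $x,z\in f^*(b)$, so $\lambda(x,z)\in f^*(b)$, that is, $\lambda(x,z)\le b$. Thus $\lambda(x,z)$ stays least. If $x\in K_\xi$ and $z\in S_\xi\setminus S_{<\xi}$, then $z\notin f(y)$ for all $y\in K_\xi$. Let $b_1$ be least in $B$ with $x\in f^*(b_1)$, which exists by (c) for $B$ above $0_B$. Let $b_2$ be least above $b_1$ with $z\in f^*(b_2)$. Then $b_2\ge x$ and $z\in f(b_2)$. Any $b\ge x$ with $z\in f(b)$ satisfies $b\ge b_1$, hence $b\ge b_2$.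

**Step 6: the union.** Let $K=K_{\mu^+}$; then $|K|\le\mu^+$, and (a), (b), (c) hold. For (d), let $Y\subseteq K$, $|Y|<\kappa$. Since $\mu^+$ is regular, $Y\subseteq K_\xi$ for some $\xi<\mu^+$. In the $B$ used at stage $\xi$ choose by (c) elements $b_y$ with $y\in f^*(b_y)$, and by (d) an upper bound $b$ of $\{b_y:y\in Y\}$. Then $y\in g(b)$, so $b$ bounds $Y$. This proves Lemma 2.

**Corollary 3.** *For each $k\ge1$ there is a join-semilattice $E=E_k$ with least element $0$ such that $|{\downarrow}e|\le\aleph_1$ for all $e$; each $\{e'<e\}$ is a union of at most $k-1$ ideals; every countable subset is bounded above; $|E_k|=\aleph_k$ if $k\ge2$, and $E_1=\{0\}$.*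

*Proof.* $E_1=\{0\}$ works, with no ideals needed. For $k\ge2$ apply Lemma 2 with $\kappa=\omega_2$, $m=k-2$, $S=\kappa^{+m}$ and $\Phi\equiv\emptyset$. It remains to see that $|K|=\aleph_k$. If $m=0$, then $K=\omega_2$. If $m\ge1$, then $S=\bigcup_yf(y)$ by (c), so $\aleph_k\le|K|\cdot\aleph_2$, and since $\aleph_k>\aleph_2$ this gives $|K|=\aleph_k$.

To picture $E_3$: here $m=1$, and each stage $\xi<\omega_3$ adds a copy of the chain $\omega_2$. Below the element $\varepsilon$ of the chain number $\xi$ there are two ideals: the set $g(\varepsilon)$ of earlier elements, and the set generated by the part of the new chain below $\varepsilon$ (empty if $\varepsilon=0$).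

## The forcing with levels, and towers on top

Fix $1\le k<n$; so $n\ge2$ and $n\ge k+1$. Let $E=E_k$, let $\rho:E\times\omega_1\to E$ be the projection, and $o=(0,0)$.

**Definition (the forcing $\mathbb P_{n,k}$).** Conditions are all $p=(X_p,\le_p)$ where $X_p\subseteq E\times\omega_1$ is countable, $o\in X_p$, and $\le_p$ makes $X_p$ an $n$-ladder with least element $o$ such that
$$\rho(x\vee y)=\rho(x)\vee\rho(y)\qquad(x,y\in X_p).$$
Put $q\le p$ iff $X_p$ is a downset of $X_q$ and $\le_p$ is the restriction of $\le_q$.

In particular $\rho$ is monotone on $X_p$. For example, $(\{o\},=)$ is a condition. If $q\le p$, then by (F2) $X_p$ is an ideal of $X_q$. We often write $p$ for $X_p$. For an ideal $I$ of $E$ the set $\{x\in p:\rho(x)\in I\}$ is an ideal of $p$: it contains $o$, is a downset as $\rho$ is monotone, and is join-closed. Write $\pi_I$ for the corresponding projection and $\pi_e=\pi_{{\downarrow}e}$. So $\pi_e(x)$ is the greatest element below $x$ of level $\le e$.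

$\mathbb P_{n,k}$ is $\sigma$-closed: the union of a decreasing sequence $(p_i)_{i<\omega}$ is a condition below all $p_i$. Each $X_{p_i}$ is a downset, so lower sets and lower covers do not change, and by (F2) a join computed in $X_{p_i}$ is a join in all later $X_{p_{i'}}$, hence in the union.

Next we place elements on top of a condition. Let $\Lambda$ be the lattice consisting of the Boolean lattice $2^n$ of subsets of an $n$-set with a chain $h_1<h_2<\cdots$ on top; let $h_0$ be the top of $2^n$ and $\varnothing$ its bottom. Put $\mathrm{ht}(\tau)=0$ for $\tau\in2^n$ and $\mathrm{ht}(h_i)=i$. The Boolean part is there to provide $n$ meet-irredundant elements, and the chain allows prescribed traces, as in the first try at the beginning.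

**Lemma 4 (top extension).** *Let $p\in\mathbb P_{n,k}$, let $(z_i)_{i<\omega}$ be weakly increasing and cofinal in $p$, and let $e\in E$. There are $e^*\ge e$ and $q\le p$ with $X_q=X_p\sqcup\{d_\tau:\tau\in\Lambda\}$, $\rho(d_\tau)=e^*$, $d_\tau\le d_{\tau'}\iff\tau\le\tau'$, and for $x\in X_p$: $x\le d_\tau\iff x\le z_{\mathrm{ht}(\tau)}$, and $d_\tau\not\le x$.*

*Proof.* **Step 1: the order.** Let $e^*$ bound the countable set $\{e\}\cup\rho[X_p]$, and choose the $d_\tau\in\{e^*\}\times\omega_1$ distinct and outside $X_p$. As $\mathrm{ht}$ and $(z_i)$ are monotone, the relation is a partial order. It is lower finite because $\Lambda$ is lower finite and ${\downarrow}z_i$ is finite. Its least element is $o$, and $X_p$ is a downset.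

**Step 2: joins.** Joins in $X_p$ persist, since $u,v\le z_i$ implies $u\vee v\le z_i$. Clearly $d_\tau\vee d_{\tau'}=d_{\tau\vee\tau'}$. Let $x\in X_p$. If $x\le z_{\mathrm{ht}(\tau)}$, then $x\vee d_\tau=d_\tau$. Otherwise let $j$ be least with $x\le z_j$. Then $j>\mathrm{ht}(\tau)\ge0$, the $\tau'$ with $x\le z_{\mathrm{ht}(\tau')}$ are exactly the $h_i$ with $i\ge j$, and $h_j\ge\tau$. So $x\vee d_\tau=d_{h_j}$. Thus $X_q$ is a lattice by (F1). Since $e^*\ge\rho(x)$ for all $x\in X_p$, $\rho$ preserves joins.

**Step 3: lower covers.** Elements of $X_p$ keep theirs. The only lower cover of $d_\varnothing$ is $z_0$. For $\varnothing\ne\tau\in2^n$ the elements of $X_p$ below $d_\tau$ are below $z_0<d_\varnothing$, so the lower covers are the $d_{\tau'}$ with $\tau'$ a lower cover of $\tau$ in $2^n$, at most $n$ of them. Those of $d_{h_i}$, $i\ge1$, are among $d_{h_{i-1}}$ and $z_i$, at most $2\le n$. So $q$ is a condition.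

In such a $q$, for $\tau,\tau'\in2^n$,
$$d_\tau\wedge d_{\tau'}=d_{\tau\wedge\tau'},\tag{3}$$
since the common lower bounds are the $d_{\tau''}$ with $\tau''\le\tau\wedge\tau'$ and the elements of ${\downarrow}z_0$, all below $d_{\tau\wedge\tau'}$. Hence the $d_\tau$ with $\tau$ a coatom of $2^n$ are $n$ meet-irredundant elements, all above $z_0$.

## Amalgamating two conditions over a common ideal

For the chain condition we must amalgamate two conditions $p,q$ whose overlap $r$ is an ideal of both. New elements are needed above each pair $u\in p\setminus r$, $v\in q\setminus r$. The obvious construction takes cofinal sequences $(x_i)$ in $p$ and $(x_i')$ in $q$ and puts one chain $d_0\le d_1\le\cdots$ on top, with $d_i$ above $x_i$ and $x'_i$. Levels forbid this.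

Take $k=2$, $n\ge3$, $E=\omega_2$, and let $p$ be the chain $o<u_1<u_2$ and $q$ the chain $o<v$, with levels $\rho(u_1)=1$, $\rho(u_2)=3$, $\rho(v)=2$, and $r=\{o\}$. If a single element $d$ sits minimally above both $u_2$ and $v$ and nothing else is added, then $u_1\vee v=d$ must have level $2$, while $u_2\vee v=d$ must have level $3$. So we need an element at each relevant level: $d_2$ above $u_1,v$ and $d_3$ above $u_2,d_2$. With these two, $u_1\vee v=d_2$, $u_2\vee v=d_3$, and all is well.

In general we need a two-parameter family $d_{e,i}$, where $d_{e,i}$ is above the parts of $x_i$ and $x'_i$ of level $\le e$. Now the count of lower covers becomes tight. The natural candidates for covers of $d_{e,i}$ are the two old elements $\pi_ex_i,\pi_ex'_i$, the previous element $d_{e,i-1}$, and one $d_{e^m,i}$ for each of the $l\le k-1$ ideals covering $\{e'<e\}$. This makes $l+3\le k+2$, one too many when $n=k+1$. The saving of one comes from two points: $d_{e,i}$ is added only if both of its old parts are really outside $r$, and no level is shared by $p\setminus r$ and $q\setminus r$.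

**Lemma 5 (amalgamation).** *Let $p,q\in\mathbb P_{n,k}$ be such that $r=X_p\cap X_q$ is an ideal of both, $\le_p,\le_q$ agree on $r$, and*

* (H1) $\rho[p\setminus r]\cap\rho[q\setminus r]=\emptyset$;
* (H2) *there are weakly increasing cofinal sequences $(x_i)$ in $p$ and $(x'_i)$ in $q$ with $\pi_r(x_i)=\pi_r(x'_i)$ for all $i$.*

*Then $p,q$ are compatible.*

*Proof.* **Step 1: glue the orders.** Let $W=X_p\cup X_q$ with the union of the two orders. For transitivity, let $u\le_pv\le_qw$; then $v\in r$. If $w\in r$, all is in $p$. If not, $u\in r$ as $r$ is a downset of $p$, and all is in $q$. The other mixed case is symmetric. Antisymmetry: $u\le_pv\le_qu$ puts both in $r$, where the orders agree. So $W$ is a partial order. Since $r$ is a downset of both, $p$ and $q$ are downsets of $W$ with their own orders as induced orders.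

**Step 2: the sets that go below new elements.** For $e\in E$, $i<\omega$ let
$$J_{e,i}=\{w\in p:w\le x_i,\ \rho(w)\le e\}\cup\{w\in q:w\le x'_i,\ \rho(w)\le e\}.$$
For $w\in r$ we have $w\le x_i\iff w\le\pi_r(x_i)=\pi_r(x'_i)\iff w\le x'_i$. So the two parts agree on $r$, and
$$J_{e,i}\cap p={\downarrow}\pi_e(x_i),\qquad J_{e,i}\cap q={\downarrow}\pi_e(x'_i).\tag{4}$$
Thus $J_{e,i}$ is a finite downset of $W$, increasing in $e$ and in $i$.

**Step 3: the index set.** We select the pairs $(e,i)$ for which an element is needed. Note that always $\rho(\pi_ex_i)\vee\rho(\pi_ex_i')\le e$. Let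
$$F_i=\{e\in E:e=\rho(\pi_ex_i)\vee\rho(\pi_ex'_i)\},\qquad N=\{(e,i):e\in F_i,\ \pi_ex_i\notin r,\ \pi_ex'_i\notin r\}.$$
We claim:
$$F_i\text{ is finite and closed under joins, and }F_i\subseteq F_{i+1};\tag{5}$$
$$\text{if }(e,i)\in N,\ e'\ge e,\ i'\ge i\text{ and }e'\in F_{i'},\text{ then }(e',i')\in N.\tag{6}$$
$F_i$ is finite because $e\in F_i$ is determined by the pair $(\pi_ex_i,\pi_ex'_i)\in{\downarrow}x_i\times{\downarrow}x'_i$. If $e,e'\in F_i$ and $g=e\vee e'$, then by monotonicity $\rho(\pi_gx_i)\vee\rho(\pi_gx'_i)$ is $\ge e$ and $\ge e'$, so $\ge g$, and $g\in F_i$. Similarly $e\in F_i$ implies $\rho(\pi_ex_{i+1})\vee\rho(\pi_ex'_{i+1})\ge e$. For (6), $\pi_{e'}x_{i'}\ge\pi_ex_i\notin r$, and $r$ is a downset of $p$, so $\pi_{e'}x_{i'}\notin r$; likewise in $q$. In particular, $(e,i)\in N$ implies $(e,i')\in N$ for $i'\ge i$.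

**Step 4: the amalgam.** By (5), $N$ is countable. Choose distinct $d_{e,i}\in\{e\}\times\omega_1$ for $(e,i)\in N$, outside $W$, and let $a=W\cup\{d_{e,i}:(e,i)\in N\}$, a countable set. Extend the order of $W$ by
$$w\le d_{e,i}\iff w\in J_{e,i}\ (w\in W),\qquad d_{e,i}\le d_{e',i'}\iff e\le e'\text{ and }i\le i',\qquad d_{e,i}\not\le w\ (w\in W).$$
By Step 2 this is a partial order. It is lower finite because $J_{e,i}$ and $F_0,\dots,F_i$ are finite. Its least element is $o$. Both $p$ and $q$ are downsets of $a$ with the induced orders.

**Step 5: joins exist and $\rho$ preserves them.** There are four kinds of pairs.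

First, let $u,v\in p$ (the case of $q$ is the same). The join is $u\vee_pv$. An upper bound in $q\setminus r$ forces $u,v\in r$, because $q$ is a downset of $W$; the joins of $u,v$ in $p$, in $r$ and in $q$ coincide since $r$ is an ideal of both. An upper bound $d_{e,i}$ gives $u,v\le\pi_ex_i$ by (4), so $u\vee_pv\le\pi_ex_i\in J_{e,i}$.

Second, let $u\in p\setminus r$, $v\in q\setminus r$. An upper bound in $p$ would put $v$ into $p$, and one in $q$ would put $u$ into $q$. So all upper bounds are of the form $d_{e,i}$, and $d_{e,i}\ge u,v$ iff $u\le x_i$, $v\le x_i'$ and $e\ge g:=\rho(u)\vee\rho(v)$. Let $i$ be least with $u\le x_i$ and $v\le x'_i$. Then $\pi_gx_i\ge u$ and $\pi_gx'_i\ge v$. Hence $\rho(\pi_gx_i)\vee\rho(\pi_gx'_i)\ge g$, so $g\in F_i$; neither projection is in $r$, as $u,v\notin r$. So $(g,i)\in N$. The join is $d_{g,i}$, and $\rho(d_{g,i})=g$ as required.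

Third, let $u\in p$ (the case of $q$ is the same), together with $d_{e,i}$. The upper bounds are the $d_{e',i'}$ with $(e',i')\in N$, $i'\ge i$, $u\le x_{i'}$ and $e'\ge g:=e\vee\rho(u)$. Let $i'\ge i$ be least with $u\le x_{i'}$. The element $\rho(\pi_gx_{i'})\vee\rho(\pi_gx'_{i'})$ is $\ge e$, because $e\in F_i\subseteq F_{i'}$ and projections are monotone. It is $\ge\rho(u)$, because $u\le\pi_gx_{i'}$. So $g\in F_{i'}$, and $(g,i')\in N$ by (6). The join is $d_{g,i'}$, of level $g$.

Fourth, $d_{e,i}\vee d_{e',i'}=d_{e\vee e',\max(i,i')}$, where the index is in $N$ by (5) and (6).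

So $a$ is a lattice by (F1) and $\rho$ preserves joins.

**Step 6: the possible lower covers.** Elements of $W$ keep their lower covers, since $p,q$ are downsets. Let $(e,i)\in N$, $y=\pi_ex_i$, $y'=\pi_ex'_i$. Write $\{e'<e\}=I_1\cup\dots\cup I_l$ with $l\le k-1$ and $I_m$ ideals of $E$. Put
$$e^m=\rho(\pi_{I_m}x_i)\vee\rho(\pi_{I_m}x'_i)\in I_m.$$
Then $\pi_{e^m}x_i=\pi_{I_m}x_i$: the inequality $\le$ holds because ${\downarrow}e^m\subseteq I_m$, and $\ge$ because $\rho(\pi_{I_m}x_i)\le e^m$. Likewise $\pi_{e^m}x'_i=\pi_{I_m}x'_i$. So $e^m\in F_i$. If $e'\in F_i\cap I_m$, then $\pi_{e'}x_i\le\pi_{I_m}x_i$ and $\pi_{e'}x'_i\le\pi_{I_m}x'_i$, so $e'\le e^m$. Thus $e^m$ is the greatest element of $F_i\cap I_m$, and by (6), if $e'\in I_m$ and $(e',i)\in N$, then $(e^m,i)\in N$.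

We claim that every element strictly below $d_{e,i}$ is below one of
$$y,\qquad y',\qquad d_{e,i-1}\ (\text{if }(e,i-1)\in N),\qquad d_{e^m,i}\ (m\le l,\ (e^m,i)\in N),\tag{7}$$
all of which are strictly below $d_{e,i}$. Elements of $W$ below $d_{e,i}$ are below $y$ or $y'$ by (4). An element $d_{e,i'}$ with $i'<i$ is below $d_{e,i-1}$, whose index is in $N$ by (6). An element $d_{e',i'}$ with $e'<e$, $i'\le i$ has $e'\in I_m$ for some $m$, and $(e',i)\in N$ by (6); so $(e^m,i)\in N$ and $d_{e',i'}\le d_{e',i}\le d_{e^m,i}$. Hence all lower covers of $d_{e,i}$ are in the list (7).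

**Step 7: at most $l+2$ of them are lower covers.** If $\rho(y)\in I_m$ and $(e^m,i)\in N$, then $y\le\pi_{I_m}x_i=\pi_{e^m}x_i$, so $y<d_{e^m,i}<d_{e,i}$, and $y$ is not a lower cover; similarly for $y'$. Assign the lower covers to slots $0,1,\dots,l+1$ as follows:

* $d_{e,i-1}$ goes to slot $0$, and $d_{e^m,i}$ to slot $m$ (if several indices $m$ give the same element, use any one of them);
* $y$ (or $y'$), if it is a lower cover of level $<e$, goes to a slot $m$ with $\rho(y)\in I_m$ (resp. $\rho(y')\in I_m$); then $(e^m,i)\notin N$ by what was just said, so slot $m$ is not used by $d_{e^m,i}$;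
* $y$ (or $y'$), if it is a lower cover of level $e$, goes to slot $l+1$.

No slot is used twice. Suppose $y$ and $y'$ are both in slot $m\le l$. Then $\pi_{e^m}x_i=\pi_{I_m}x_i\ge y$ and $\pi_{e^m}x'_i\ge y'$. Since $(e,i)\in N$, $y,y'\notin r$, so these projections are not in $r$, and $(e^m,i)\in N$, a contradiction. Suppose both are in slot $l+1$. Then $\rho(y)=\rho(y')=e$ with $y\in p\setminus r$, $y'\in q\setminus r$, contradicting (H1). So $d_{e,i}$ has at most $l+2\le k+1\le n$ lower covers.

Thus $a\in\mathbb P_{n,k}$ and $a\le p,q$. This proves Lemma 5.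

In the small example above, with constant sequences $x_i=u_2$, $x'_i=v$, we get $F_i=\{0,1,2,3\}$ and $N=\{2,3\}\times\omega$. The lower covers of $d_{2,0}$ are $u_1$ (slot $1$) and $v$ (slot $2$). Those of $d_{3,0}$ are $d_{2,0}$ (slot $1$) and $u_2$ (slot $2$); here $v$ is not a cover because $v<d_{2,0}$.

## The chain condition

Let
$$\mathbb P=\prod_{1\le k<n<\omega}\mathbb P_{n,k}$$
with full support; there are countably many factors.

**Lemma 6.** *$\mathbb P$ is $\sigma$-closed and, under $\mathsf{CH}$, $\omega_2$-c.c. Hence $\mathbb P$ preserves all cardinals.*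

*Proof.* **Step 1: reduction.** $\sigma$-closure holds coordinatewise. A $\sigma$-closed forcing preserves $\omega_1$, and an $\omega_2$-c.c. forcing preserves cardinals $\ge\omega_2$. So let $p_\xi\in\mathbb P$ for $\xi<\omega_2$; we find $\xi\ne\xi'$ with $p_\xi,p_{\xi'}$ compatible.

**Step 2: an elementary submodel.** Let $\theta$ be a large regular cardinal. By $\mathsf{CH}$, $\aleph_1^{\aleph_0}=\aleph_1$. So we can build an increasing continuous chain $(A_\alpha)_{\alpha<\omega_1}$ of elementary submodels of $H(\theta)$ of size $\aleph_1$, with $\omega_1\subseteq A_0$, $A_0$ containing $\mathbb P$, $(E_k)_k$ and $(p_\xi)_\xi$, and $A_\alpha^\omega\subseteq A_{\alpha+1}$. Its union $A$ is an elementary submodel with $|A|=\aleph_1$ and $A^\omega\subseteq A$, since a countable sequence from $A$ lies in some $A_\alpha$. In particular countable subsets of $A$ are elements of $A$. Fix $\xi\in\omega_2\setminus A$.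

**Step 3: the trace on $A$ is an ideal.** For $\nu=(n,k)$ let $p^\nu$ be the $\nu$-coordinate of $p_\xi$ and $r^\nu=X_{p^\nu}\cap A$. For $x\in E_k\times\omega_1$ we have $x\in A\iff\rho(x)\in A$, as $\omega_1\subseteq A$. If $e\in E_k\cap A$, then ${\downarrow}e\subseteq A$: since $|{\downarrow}e|\le\aleph_1$, some surjection $\omega_1\to{\downarrow}e$ is in $A$, and $\omega_1\subseteq A$. Now $r^\nu$ contains $o$. It is a downset of $p^\nu$: if $x'\le x\in r^\nu$, then $\rho(x')\le\rho(x)\in A$, so $\rho(x')\in A$ and $x'\in A$. It is join-closed: $\rho(x\vee x')=\rho(x)\vee\rho(x')\in A$. So $r^\nu$ is an ideal of $p^\nu$, and $\rho[p^\nu\setminus r^\nu]\cap A=\emptyset$.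

**Step 4: reflect.** Choose weakly increasing cofinal sequences $(x_i^\nu)_i$ in $p^\nu$ and let $t_i^\nu=\pi_{r^\nu}(x_i^\nu)\in A$. The object
$$s=\big\langle(r^\nu,\ \le_{p^\nu}\restriction r^\nu,\ (t_i^\nu)_{i<\omega}):\nu\big\rangle$$
is built from countably many countable subsets and sequences of $A$, so $s\in A$. The ordinal $\xi$ witnesses in $H(\theta)$ that there is an ordinal $\xi'<\omega_2$ such that for all $\nu$, with $q^\nu$ the $\nu$-coordinate of $p_{\xi'}$: $r^\nu$ is a downset of $q^\nu$ with the induced order as in $s$, and $q^\nu$ has a weakly increasing cofinal sequence $(x'_i)$ with $\pi_{r^\nu}(x'_i)=t^\nu_i$ for all $i$. (Here $r^\nu$ is an ideal of $q^\nu$ by (F2), so the projection makes sense.) By elementarity there is such $\xi'\in A$. Then $\xi'\ne\xi$.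

**Step 5: amalgamate.** Since $X_{q^\nu}\in A$ is countable, $X_{q^\nu}\subseteq A$. So $X_{p^\nu}\cap X_{q^\nu}=r^\nu\cap X_{q^\nu}=r^\nu$. Moreover $\rho[q^\nu]\subseteq A$ is disjoint from $\rho[p^\nu\setminus r^\nu]$, which gives (H1). (H2) holds by the choice of $\xi'$. By Lemma 5 in each coordinate, $p_\xi$ and $p_{\xi'}$ are compatible. This proves Lemma 6.

## The generic ladders

Let $G$ be $\mathbb P$-generic and let $L^{n,k}$ be the union of the $(n,k)$-coordinates of members of $G$. Any two members of $G$ have a common extension in $G$, so $L^{n,k}$ is a directed union of $n$-ladders, each a downset of the larger ones with the induced order. Hence $L^{n,k}$ is an $n$-ladder in which each $X_{p^{(n,k)}}$, $p\in G$, is an ideal, and orders, joins, meets and lower covers of its elements are computed in $X_{p^{(n,k)}}$.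

**Proposition 7.** *In $V[G]$, and in $V[G][H]$ for any $\sigma$-closed $\mathbb Q\in V[G]$ with generic $H$, every cofinal meet-closed $C\subseteq L^{n,k}$ contains $n$ meet-irredundant elements.*

The idea: a counterexample $C$ must miss cofinally many elements of some countable piece $X$ that decides $C\cap X$. Put a tower on top of $X$ whose traces $z_i$ are missed by $C$. As $C$ is cofinal, it has an element $c$ above the bottom of the tower, and meeting $c$ with an element of $C\cap X$ puts some $z_i$ into $C$.

*Proof.* **Step 1: set up.** $\mathbb Q$ may be trivial. Fix $\nu=(n,k)$. If the claim fails, there are a $\mathbb P$-name $\dot{\mathbb Q}$, a $\mathbb P*\dot{\mathbb Q}$-name $\dot C$ and a condition $(p_0,\dot q_0)$ such that $p_0$ forces $\dot{\mathbb Q}$ to be $\sigma$-closed, and $(p_0,\dot q_0)$ forces that $\dot C\subseteq\dot L^\nu$ is cofinal and meet-closed and contains no $n$ meet-irredundant elements. Write $X_i$ for the $\nu$-coordinate of $p_i$.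

**Step 2: build a countable piece that decides enough.** We construct a decreasing sequence $(p_i,\dot q_i)$ such that for each $i$ and $u\in X_i$ there is $i'>i$ with:

* (i) $(p_{i'},\dot q_{i'})$ decides "$u\in\dot C$";
* (ii) there is $c\in X_{i'}$, $c\ge u$, with $(p_{i'},\dot q_{i'})\Vdash c\in\dot C$;
* (iii) there are $n$ meet-irredundant elements above $u$ in $X_{i'}$.

Each $X_i$ is countable, so all tasks (an $i$, a $u\in X_i$, one of the three clauses) can be arranged, by a surjection of $\omega$ onto $\omega\times\omega\times3$ and enumerations of the $X_i$, so that each is treated at some later stage. Each single task can be done. Task (i) is just an extension. For (ii), extend $(p,\dot q)$ to decide some $c\ge u$ in $\dot C$; here $c\in E_k\times\omega_1$ is an element of the ground model. The extended condition forces $c\in\dot L^\nu$. Take a generic for $\mathbb P*\dot{\mathbb Q}$ containing it: then some member of the $\mathbb P$-generic filter has $c$ in its $\nu$-coordinate, and a common extension with the $\mathbb P$-part in that filter is as needed. The relation $u\le c$ then holds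 in that coordinate, as its order is the one of $\dot L^\nu$. For (iii), apply Lemma 4 in coordinate $\nu$ with $z_0\ge u$; by (3) the $d_\tau$ with $\tau$ a coatom of $2^n$ are as required. Meets do not change later, by (F2).

**Step 3: the limit.** Let $p_\omega$ be the coordinatewise union, $X=\bigcup_iX_i$ its $\nu$-coordinate, and $\dot q_\omega$ a name forced by $p_\omega$ to be below all $\dot q_i$; it exists because $p_\omega$ forces $(\dot q_i)$ to be decreasing in a $\sigma$-closed forcing. By (i), $(p_\omega,\dot q_\omega)$ decides $\dot C\cap X$, say as $C_X$. By (ii), $C_X$ is cofinal in $X$. Also $X\setminus C_X$ is cofinal in $X$: by (iii) there are $n$ meet-irredundant elements of $X$ above any $u\in X$. They are meet-irredundant in $\dot L^\nu$, so not all of them are in $C_X$. As $X$ is countable and directed, we can choose a weakly increasing cofinal sequence $(z_i)$ in $X$ with all $z_i\notin C_X$.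

**Step 4: put a tower above $X$ and derive the contradiction.** Let $p'\le p_\omega$ be obtained by Lemma 4 in coordinate $\nu$ from $X$ and $(z_i)$, with new coordinate $X'=X\cup\{d_\tau:\tau\in\Lambda\}$. Since $\dot C$ is forced to be cofinal, we can extend $(p',\dot q_\omega)$ to $(p'',\dot q'')$, as in (ii), so that for some $c$ in the $\nu$-coordinate $X''$ of $p''$ we have $c\ge d_\varnothing$ and $(p'',\dot q'')\Vdash c\in\dot C$.

Now $X'$ is an ideal of $X''$ and $\pi_{X'}(c)\ge d_\varnothing$. No element of $X$ is above $d_\varnothing$, so $\pi_{X'}(c)=d_\tau$ for some $\tau\in\Lambda$. By (F3), $\pi_X(c)=\pi_X(d_\tau)=z_i$ with $i=\mathrm{ht}(\tau)$. Pick $c'\in C_X$ with $c'\ge z_i$. The element $c\wedge c'$ is below $c'\in X$, so it is in $X$; it is below $c$, so it is $\le\pi_X(c)=z_i$. Conversely $z_i\le c$ and $z_i\le c'$. So $c\wedge c'=z_i$. As $\dot C$ is forced to be meet-closed, $(p'',\dot q'')\Vdash z_i\in\dot C$, contradicting $z_i\notin C_X$. This proves the proposition.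

*Proof of Theorem A.* **Step 1: maximality.** In $V[G]$, and in any further $\sigma$-closed extension $V[G][H]$, $L^{n,k}$ is an $n$-ladder. By Proposition 7 and Lemma 1 it is not a proper downset of any lower finite lattice of breadth $\le n$. By (F4) it is in particular a maximal $n$-ladder.

**Step 2: cardinality in $V[G]$.** By Lemma 6, cardinals are preserved. From $L^{n,k}\subseteq E_k\times\omega_1$ we get $|L^{n,k}|\le\aleph_k$. Let $k\ge2$. By Lemma 4, applied in coordinate $(n,k)$, it is dense to have an element of level $\ge e$, for each $e\in E_k$. So $E_k=\bigcup_{x\in L^{n,k}}{\downarrow}\rho(x)$, whence $\aleph_k\le|L^{n,k}|\cdot\aleph_1$, and $|L^{n,k}|=\aleph_k$. If $k=1$, then $|L^{n,1}|\le\aleph_1$, and $L^{n,1}$ is a maximal $n$-ladder with $n\ge2$; so $|L^{n,1}|=\aleph_1$ by (1).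

**Step 3: the spectrum.** So in $V[G]$ we have $\aleph_k\in\mathrm{lsp}_n$ for all $1\le k\le n-1$ and all $n>1$. With (1), $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ for every $n>1$. This completes the proof of Theorem A.

## Under $\mathsf{MA}_{\aleph_1}$ no maximal $3$-ladder has size $\aleph_1$

Recall $\mathsf{MA}_{\aleph_1}$: for every c.c.c. forcing (one with no uncountable antichain) and every family of at most $\aleph_1$ dense sets there is a filter meeting all of them.

The second try at the beginning put a copy of the grid above the grid, at the cost of three lower covers. More generally, suppose $M$ is a lower finite lattice with at most two lower covers per element, and $f:M\to L$ preserves meets and has cofinal range. We shall put a copy of $M$ above $L$, with $f(x)$ the trace of the copy of $x$; the cost is three lower covers, which is allowed when $n\ge3$. Martin's Axiom provides $M$ and $f$.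

*Proof of Theorem B.* Assume $\mathsf{MA}_{\aleph_1}$, let $n\ge3$, and let $L$ be an $n$-ladder with $|L|=\aleph_1$. We show that $L$ is not maximal.

**Step 1: a filtration and a forcing.** Write $L=\bigcup_{\alpha<\omega_1}L_\alpha$ with $L_\alpha$ increasing countable ideals: enumerate $L$ in type $\omega_1$ and let $L_\alpha$ be the ideal generated by the elements of index $\le\alpha$; it consists of the elements below finite joins of these, so it is countable by lower finiteness. Let $\pi_\alpha=\pi_{L_\alpha}$ and $\operatorname{lev}(z)=\min\{\alpha:z\in L_\alpha\}$.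

Let $\mathbb Q$ be the set of $p=(X_p,\le_p,f_p)$ where $X_p\subseteq\omega_1\times\omega$ is finite and contains $o=(0,0)$, and $\le_p$ is a lattice order with least element $o$ and at most $2$ lower covers for each element, such that $\rho(\alpha,i)=\alpha$ satisfies $\rho(x\vee y)=\max(\rho(x),\rho(y))$. Further, $f_p:X_p\to L$ preserves meets, $f_p(o)=0_L$, and
$$f_p(\pi_\alpha x)=\pi_\alpha f_p(x)\qquad(x\in X_p,\ \alpha<\omega_1),\tag{8}$$
where $\pi_\alpha x$ is the greatest $x'\le x$ with $\rho(x')\le\alpha$. Taking $\alpha=\rho(x)$ we see that $f_p(x)\in L_{\rho(x)}$. As $f_p$ preserves meets, it is monotone. Put $q\le p$ iff $X_p$ is a downset of $X_q$, $\le_p=\le_q\restriction X_p$ and $f_q$ extends $f_p$. For example, $X_p=\{o\}$ with $f_p(o)=0_L$ is a condition.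

**Step 2: the amalgamation claim.** It will give both the c.c.c. and density.

**Claim 8.** *Let $p,q\in\mathbb Q$, $r=X_p\cap X_q$, with $p,q$ agreeing on $r$, and $\alpha\le\beta<\omega_1$ with $r=\{x\in X_p:\rho(x)<\alpha\}=\{x\in X_q:\rho(x)<\alpha\}\ni o$, $\rho<\beta$ on $X_p$, and $\rho\ge\beta$ on $X_q\setminus r$. Let $T\in L$ with $T\ge f_p(x_p),f_q(x_q)$, where $x_p,x_q$ are the top elements of $X_p,X_q$. Then there is $a\le p,q$ in $\mathbb Q$ having an element $s$ with $f_a(s)=T$.*

To see the construction in the smallest case, take $p=q=r=\{o\}$ and $\alpha=\beta=1$. Then $a$ will be $\{o\}$ together with a chain of elements $s_\gamma$ above it, one for each $\gamma$ with $\operatorname{lev}(\pi_\gamma T)=\gamma$, that is, for $0$ and for each later level at which the projection of $T$ changes. We put $f(s_\gamma)=\pi_\gamma T$.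

*Proof of the claim.* *The levels needed.* Since $r$ is given by a bound on $\rho$ and contains $o$, it is an ideal of both. For $\gamma<\omega_1$ let
$$\gamma^*=\max\big(\rho(\pi_\gamma x_p),\ \rho(\pi_\gamma x_q),\ \operatorname{lev}(\pi_\gamma T)\big)\le\gamma,\qquad\Gamma=\{\gamma:\gamma^*=\gamma\}.$$
$\Gamma$ is finite, as $\gamma\in\Gamma$ is determined by a triple in ${\downarrow}x_p\times{\downarrow}x_q\times{\downarrow}T$. Clearly $0\in\Gamma$. Let $W=X_p\cup X_q$. If $w\in W$, say $w\in X_p$, and $\gamma=\rho(w)$, then $w\le\pi_\gamma x_p$, so $\gamma^*\ge\gamma$ and $\rho(w)\in\Gamma$; the case $w\in X_q$ is the same. For every $\gamma$ we have $\pi_{\gamma^*}x_p=\pi_\gamma x_p$, $\pi_{\gamma^*}x_q=\pi_\gamma x_q$ and $\pi_{\gamma^*}T=\pi_\gamma T$, because these elements have level $\le\gamma^*\le\gamma$. Hence $(\gamma^*)^*=\gamma^*$, that is, $\gamma^*\in\Gamma$.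

*The structure $a$.* Give $W$ the union order, a partial order in which $X_p$ and $X_q$ are downsets, as in Step 1 of Lemma 5. Add new distinct elements $s_\gamma\in\{\gamma\}\times\omega$ for $\gamma\in\Gamma$, with
$$w\le s_\gamma\iff\rho(w)\le\gamma\ (w\in W),\qquad s_\gamma\le s_{\gamma'}\iff\gamma\le\gamma',\qquad s_\gamma\not\le w,$$
and let $f=f_p\cup f_q$ on $W$ and $f(s_\gamma)=\pi_\gamma T$. This is a finite partial order with least element $o$, in which $X_p,X_q$ are downsets.

*It is a lattice and $\rho$ preserves joins.* Joins within $X_p$ persist: for upper bounds in $X_q\setminus r$ argue as in Lemma 5, and for upper bounds $s_\gamma$ use $\rho(u\vee v)=\max(\rho(u),\rho(v))$. The same holds for $X_q$. For $w\in X_p\setminus r$, $w'\in X_q\setminus r$ there are no upper bounds in $W$, and $w\vee w'=s_{\max(\rho(w),\rho(w'))}$. Also $w\vee s_\gamma=s_{\max(\rho(w),\gamma)}$ and $s_\gamma\vee s_{\gamma'}=s_{\max(\gamma,\gamma')}$. All these indices are in $\Gamma$. Now use (F1).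

*Lower covers.* Elements of $W$ keep theirs. An element strictly below $s_\gamma$ with level $<\gamma$ has its level in $\Gamma$, so it is below $s_{\gamma^-}$, where $\gamma^-$ is the predecessor of $\gamma$ in $\Gamma$. The elements of $W$ of level exactly $\gamma$ all lie in $X_p$ if $\gamma<\beta$ (elements of $X_q$ of level $<\beta$ are in $r$), and all lie in $X_q$ if $\gamma\ge\beta$ (as $\rho<\beta$ on $X_p$). So they are below $\pi_\gamma x_p$, respectively below $\pi_\gamma x_q$, which is strictly below $s_\gamma$. Hence $s_\gamma$ has at most $2$ lower covers.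

*$f$ preserves meets.* Within $X_p$ and within $X_q$ this is given. For two $s$'s, $s_\gamma\wedge s_{\gamma'}=s_{\min(\gamma,\gamma')}$ and $\pi_\gamma T\wedge\pi_{\gamma'}T=\pi_{\min(\gamma,\gamma')}T$. For $w\in W$ we have $w\wedge s_\gamma=\pi_\gamma w$. Since $f(w)\le T$, the element $f(w)\wedge\pi_\gamma T$ is in $L_\gamma$ and below $f(w)$, so it is $\le\pi_\gamma f(w)$; and $\pi_\gamma f(w)$ is below both $f(w)$ and $\pi_\gamma T$. So $f(w)\wedge\pi_\gamma T=\pi_\gamma f(w)=f(\pi_\gamma w)$ by (8). Finally let $w\in X_p\setminus r$, $w'\in X_q\setminus r$, and $v=\pi_{\rho(w)}w'$. Since $\alpha\le\rho(w)<\beta$, the elements of $X_q$ of level $\le\rho(w)$ are exactly those of $r$, so $v$ is the greatest element of $r$ below $w'$. Common lower bounds of $w,w'$ are in $X_p\cap X_q=r$, so $w\wedge w'=w\wedge v$. As $f(w)\in L_{\rho(w)}$, every lower bound of $f(w)$ is in $L_{\rho(w)}$, and so, by (8) for $q$,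
$$f(w)\wedge f(w')=f(w)\wedge\pi_{\rho(w)}f(w')=f(w)\wedge f(v)=f(w\wedge v),$$
the last equality because $w,v\in X_p$.

*(8) holds in $a$.* For elements of $W$ it holds in $p$ or $q$. For $s_\gamma$ and $\delta<\omega_1$ let $\mu=\min(\gamma,\delta)$ and $\delta'=\max(\Gamma\cap[0,\mu])$. All levels in $a$ are in $\Gamma$, so the elements of $a$ of level $\le\mu$ are all below $s_{\delta'}$, and $\pi_\delta s_\gamma=s_{\delta'}$. As $\mu^*\in\Gamma$, we have $\mu^*\le\delta'\le\mu$. Since $\pi_{\mu^*}T=\pi_\mu T$, also $\pi_{\delta'}T=\pi_\mu T$. So $f(s_{\delta'})=\pi_\mu T=\pi_\delta\pi_\gamma T=\pi_\delta f(s_\gamma)$.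

So $a\in\mathbb Q$ and $a\le p,q$. Finally, $\gamma=\max(\rho(x_p),\rho(x_q),\operatorname{lev}T)$ satisfies $\gamma^*=\gamma$, so $\gamma\in\Gamma$, and $f(s_\gamma)=\pi_\gamma T=T$. This proves the claim.

**Step 3: $\mathbb Q$ is c.c.c.** Let $p_\xi\in\mathbb Q$ for $\xi<\omega_1$. For limit $\xi>0$ let $r_\xi$ be the restriction of $p_\xi$, with order and $f$, to $\{x\in X_{p_\xi}:\rho(x)<\xi\}$. It is finite, so its levels are bounded by some $\eta_\xi<\xi$. By Fodor's lemma $\eta_\xi=\eta$ is constant on a stationary set. For such $\xi$ the structure $r_\xi$ lives on a finite subset of $(\eta+1)\times\omega$ and has $f$-values in $L_\eta$, so there are only countably many possibilities. Hence $r_\xi$ is constant, say with underlying set $r$, on a stationary set $S$. Take $\xi<\beta$ in $S$ with $\rho<\beta$ on $X_{p_\xi}$. Let $p=p_\xi$, $q=p_\beta$, $\alpha=\xi$, and let $T$ be the join of $f_p(x_p)$ and $f_q(x_q)$. The hypotheses of Claim 8 hold: an element of $X_p\cap X_q$ has level $<\beta$, so it is in $r$; elements of $X_q$ of level $<\xi$ have level $<\beta$, so they are in $r$, and all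 elements of $r$ have level $<\xi$; and $\rho\ge\beta$ on $X_q\setminus r$. So $p_\xi$ and $p_\beta$ are compatible.

**Step 4: density and the generic map.** For $z\in L$ the set $D_z=\{p:\exists x\in X_p\ f_p(x)\ge z\}$ is dense: given $p$, apply Claim 8 with $q=p$, $r=X_p$, $\alpha=\beta$ larger than all levels in $X_p$, and $T=f_p(x_p)\vee z$. By $\mathsf{MA}_{\aleph_1}$ there is a filter meeting all $D_z$, $z\in L$. The union of its members gives a lower finite lattice $M$ with at most $2$ lower covers per element, because each $X_p$ is a downset in it, and a meet-preserving $f:M\to L$ with cofinal range.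

**Step 5: extend $L$.** Let $L'=L\sqcup\{d_x:x\in M\}$ with
$$d_x\le d_y\iff x\le y,\qquad z\le d_x\iff z\le f(x)\ (z\in L),\qquad d_x\not\le z\ (z\in L).$$
As $f$ is monotone, this is a partial order. It is lower finite with least element $0_L$, and $L$ is a proper downset. Joins in $L$ persist, since $u,v\le f(x)$ implies $u\vee v\le f(x)$. Clearly $d_x\vee d_y=d_{x\vee y}$. For $z\in L$ and $x\in M$ consider $\{y\in M:y\ge x,\ f(y)\ge z\}$. It is nonempty: take $y_0$ with $f(y_0)\ge z$ and use $y_0\vee x$. It is meet-closed, because $f$ preserves meets. By lower finiteness it has a minimal element, which is then its least element $y$, and $z\vee d_x=d_y$. So $L'$ is a lattice by (F1). Elements of $L$ keep their lower covers. Those of $d_x$ are among $f(x)$ and the $d_y$ with $y$ a lower cover of $x$ in $M$, at most $3\le n$. So $L'$ is an $n$-ladder properly extending $L$, and $L$ is not maximal. Hence $\aleph_1\notin\mathrm{lsp}_n$ for $n\ge3$.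

**Step 6: independence.** For $n\ge3$ the set $\{\aleph_1,\dots,\aleph_{n-1}\}$ contains $\aleph_1$, so the equality $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ fails under $\mathsf{MA}_{\aleph_1}$, which is consistent (Solovay–Tennenbaum). By Theorem A the equality is consistent. So for each $n\ge3$ it is independent of $\mathsf{ZFC}$, and Theorem B is proved.
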